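# An atomic homogeneous operator with no associated projective representation

## 1. The theorem and its vocabulary

**Theorem 1.** For every $\varepsilon>0$ there is an atomic homogeneous operator $T$ on a separable Hilbert space, similar to a unitary operator, with $\|T\|,\|T^{-1}\|\le\sqrt{1+\varepsilon}$, such that no projective unitary representation of Möb is associated with $T$.

Let us unpack this. All Hilbert spaces are complex and separable, and an operator always acts on a nonzero space. Möb is the group of biholomorphic automorphisms of the unit disc $\mathbb D$,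
$$\varphi_{\theta,\alpha}(z)=e^{i\theta}\frac{z-\alpha}{1-\bar\alpha z},\qquad \theta\in[0,2\pi),\ \alpha\in\mathbb D,$$
with the topology of locally uniform convergence; it is isomorphic to $PSU(1,1)$ and to $PSL(2,\mathbb R)$. We write $G$ for it.

**Definition (homogeneous).** A bounded operator $T$ is homogeneous if $\varphi(T)$ is unitarily equivalent to $T$ for all $\varphi\in G$ that are analytic on the spectrum of $T$.

It is a fact, which we recall, that the spectrum of a homogeneous operator is the unit circle $\mathbb T$ or the closed disc. Hence $\varphi(T)$ makes sense and is unitarily equivalent to $T$ for every $\varphi\in G$. For instance the zero operator is not homogeneous, since $\varphi(0)$ is the scalar $\varphi(0)I$; multiplication by $z$ on $L^2(\mathbb T)$ is homogeneous, as we check in Section 2.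

**Definition (atomic).** A direct sum of homogeneous operators is homogeneous. A homogeneous operator is atomic if it is not unitarily equivalent to an orthogonal direct sum $T_1\oplus T_2$ of two homogeneous operators on nonzero spaces.

For instance, if $T$ is homogeneous then $T\oplus T$ is not atomic. An operator is irreducible if its only reducing subspaces are $\{0\}$ and the whole space, so an irreducible homogeneous operator is atomic. The converse can fail: a reducing subspace is allowed as long as the pieces are not homogeneous.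

**Definition (associated representation).** A projective unitary representation of $G$ on $\mathcal H$ is a Borel map $\varphi\mapsto \Pi_\varphi$ into the unitary group with $\Pi_1=I$ and $\Pi_\varphi\Pi_\psi=c(\varphi,\psi)\Pi_{\varphi\psi}$, where $c(\varphi,\psi)$ is a scalar of modulus one. It is associated with $T$ if
$$\varphi(T)=\Pi_\varphi^*\,T\,\Pi_\varphi\qquad\text{for all }\varphi\in G.$$

Homogeneity says that for each $\varphi$ some unitary does this. Association asks that the unitaries can be chosen to multiply correctly up to scalars. Every irreducible homogeneous operator has an associated representation, unique up to unitary equivalence. The problem, taken from Gadadhar Misra and Subrata Shyam Roy, "On the irreducibility of a class of homogeneous operators", arXiv:math/0611631 (2006), is whether all atomic homogeneous operators have one. Theorem 1 says that they do not. It makes no attempt to classify the atomic operators that do.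

Throughout, $W^*(T)$ is the von Neumann algebra generated by $T$, and $W^*(T)'$ is its commutant, the set of bounded operators commuting with $T$ and $T^*$. Projections in $W^*(T)'$ are the projections onto reducing subspaces of $T$.

## 2. Multiplication by $z$ on $L^2(\mathbb T)$ and $L^2(\mathbb D)$

The problem statement records two examples of atomic homogeneous operators that are not irreducible: multiplication by the coordinate on $L^2(\mathbb T)$ and on $L^2(\mathbb D)$. Both are normal. Both have an associated representation, and we can write it down.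

On $L^2(\mathbb T)$ let $M$ be multiplication by $z$ and put $(\Pi_\varphi f)(\varphi(z))=|\varphi'(z)|^{-1/2}f(z)$. Since $\int F\,dm=\int F(\varphi(z))|\varphi'(z)|\,dm(z)$, the operator $\Pi_\varphi$ is unitary. The chain rule gives
$$(\Pi_\varphi\Pi_\psi f)(\varphi\psi(z))=|\varphi'(\psi(z))|^{-1/2}|\psi'(z)|^{-1/2}f(z)=(\Pi_{\varphi\psi}f)(\varphi\psi(z)).$$
Finally $(M\Pi_\varphi f)(\varphi(z))=\varphi(z)\,(\Pi_\varphi f)(\varphi(z))=(\Pi_\varphi(\varphi f))(\varphi(z))$, so $\Pi_\varphi^*M\Pi_\varphi$ is multiplication by $\varphi$, which is $\varphi(M)$. On $L^2(\mathbb D)$ with area measure the same works with $|\varphi'|^{-1}$ in place of $|\varphi'|^{-1/2}$.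

Why is $M$ on $L^2(\mathbb T)$ atomic? A reducing subspace is $L^2(E)$ for a Borel set $E\subset\mathbb T$. If $M|_{L^2(E)}$ is homogeneous, it is unitarily equivalent to multiplication by $\varphi$ on $L^2(E)$, that is, to multiplication by $z$ on $L^2(\varphi(E))$. Unitarily equivalent normal operators have the same null sets for their spectral measures, so $E=\varphi(E)$ up to null sets. Taking all rotations, $E$ is null or conull. Notice the shape of the argument: the commutant is $L^\infty$ of a space, $G$ acts on that space, and atomicity is ergodicity of the action. We shall meet it again in Section 10.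

## 3. The obstruction takes values in the commutant

The sensible first attempt is to choose, for each $\varphi$, any unitary $W_\varphi$ with $W_\varphi^*TW_\varphi=\varphi(T)$, and to compare $W_\varphi W_\psi$ with $W_{\varphi\psi}$. We have
$$(W_\varphi W_\psi)^*T\,W_\varphi W_\psi=W_\psi^*\varphi(T)W_\psi=\varphi(W_\psi^*TW_\psi)=\varphi(\psi(T))=W_{\varphi\psi}^*TW_{\varphi\psi},$$
so the unitary $W_\varphi W_\psi W_{\varphi\psi}^*$ commutes with $T$, hence with $T^*$. It lies in $W^*(T)'$.

If $T$ is irreducible, $W^*(T)'=\mathbb CI$, and the multiplication rule holds up to scalars for any choice. If $T$ is only atomic, the argument stops here: the defect is a unitary in $W^*(T)'$, which may be far from scalar. The only freedom is to replace $W_\varphi$ by $m_\varphi W_\varphi$ with $m_\varphi$ a unitary in $W^*(T)'$, and we must ask whether some choice of $m_\varphi$ makes the defect scalar.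

So a counterexample needs three things at once: a large commutant (we shall arrange it to be abelian, an $L^\infty(X)$), an ergodic action of $G$ on $X$ (for atomicity), and a defect, a function on $X$, that no correction $m_\varphi$ can make scalar. A natural source of phases is the Weyl relation. Translation by $\beta$ and multiplication by $e^{itx}$ on $L^2(\mathbb R)$ commute up to $e^{it\beta}$. If translations enter the symmetries $W_\varphi$ but are invisible to $T$, and if $\beta$ depends on a point of $X$, the defect becomes a nonconstant function $e^{it\beta}$. The operator that does not see translations is $D=-i\,d/dx$.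

## 4. Coordinates on Möb and the Cayley transform of $D$

Let $\kappa(p)=\frac{p-i}{p+i}$. It maps the upper half plane onto $\mathbb D$ and $\mathbb R\cup\{\infty\}$ onto $\mathbb T$, with $\kappa(\infty)=1$ and $\kappa(0)=-1$. Let $\nu_t,\delta_s\in G$ correspond via $\kappa$ to $p\mapsto p+t$ and $p\mapsto e^{-s}p$, and put $N=\{\nu_t\}$, $A=\{\delta_s\}$. Both $\nu_t\delta_s$ and $\delta_s\nu_{e^st}$ correspond to $p\mapsto e^{-s}p+t$, so
$$\nu_t\delta_s=\delta_s\nu_{e^st}.\tag{1}$$
The stabilizer of $1\in\mathbb T$ corresponds to the affine maps $p\mapsto e^{-s}(p+t)$, so it is $AN$. Let $K\cong\mathbb T$ be the group of rotations; $k\in\mathbb T$ denotes both a point and the rotation $z\mapsto kz$. If $g\in G$ and $k=g(1)$, then $k^{-1}g$ fixes $1$; so $g=k\delta_s\nu_t$ uniquely, and $K\times\mathbb R^2\to G$ is a diffeomorphism. Apply this to $\varphi k$ (first rotate by $k$, then apply $\varphi$), which sends $1$ to $\varphi(k)$: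
$$\varphi k=\varphi(k)\,\delta_s\nu_t,\qquad s=s(\varphi,k),\ t=t(\varphi,k),\tag{2}$$
with $s,t$ continuous in $(\varphi,k)$. If $\varphi$ is a rotation, $s=t=0$.

**The meaning of $s$.** In the local coordinate $q=-1/p$ at $p=\infty$, the map $\delta_s\nu_t$ is $q\mapsto e^sq/(1-tq)$, so its derivative at its fixed point $1\in\mathbb T$ is $e^s$. Differentiating (2) at $1$ gives
$$|\varphi'(k)|=e^{s(\varphi,k)}.\tag{3}$$
For example $s(\delta_a,1)=a$. The point $-1=\kappa(0)$ is fixed by $\delta_a$, and $p\mapsto e^{-a}p$ has derivative $e^{-a}$ at $0$, so $s(\delta_a,-1)=-a$.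

**Composition.** If $\psi k=\psi(k)\delta_{s_1}\nu_{t_1}$ and $\varphi\,\psi(k)=\varphi(\psi(k))\delta_{s_2}\nu_{t_2}$, then $\varphi\psi k=\varphi(\psi(k))\delta_{s_2}\nu_{t_2}\delta_{s_1}\nu_{t_1}$, and (1) gives
$$s(\varphi\psi,k)=s_1+s_2,\qquad t(\varphi\psi,k)=e^{s_1}t_2+t_1.\tag{4}$$

**The operator.** $D=-i\,d/dx$ is self-adjoint on $L^2(\mathbb R)$, with $(e^{i\tau D}f)(x)=f(x+\tau)$. Its Cayley transform $U=\kappa(D)=1-2i(D+i)^{-1}$ is unitary. Solving $-ig'+ig=f$ in $L^2$ gives $g(x)=-i\int_x^\infty e^{x-x'}f(x')\,dx'$, so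
$$(D+i)^{-1}\ \text{has kernel}\ -ie^{x-x'}1_{\{x'>x\}}.\tag{5}$$

## 5. A translation cocycle that $D$ does not see

This section builds the symmetries $W_\varphi$. The ingredients are kept general for now. Let $(Y,\nu)$ be a standard probability space, $\sigma=(\sigma_s)_{s\in\mathbb R}$ a jointly Borel $\nu$-preserving flow, and $H:Y\to[1,\infty)$ a Borel function such that $v\mapsto H(\sigma_vy)$ is bounded on bounded intervals for every $y$. Put, with oriented integrals,
$$\beta(s,y)=\int_0^se^{s-v}H(\sigma_vy)\,dv,\qquad A_{s,y}(x)=e^sx+\beta(s,y).$$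
Splitting the integral for $\beta(s+s',y)$ at $s'$ and substituting $v=w+s'$ in the second part,
$$\beta(s+s',y)=e^s\beta(s',y)+\beta(s,\sigma_{s'}y),\qquad\text{i.e.}\qquad A_{s+s',y}=A_{s,\sigma_{s'}y}\circ A_{s',y}.\tag{6}$$
So $(y,x)\mapsto(\sigma_sy,A_{s,y}x)$ is a flow on $Y\times\mathbb R$. Away from jumps of $H$ along the orbit, $x$ moves with velocity $x+H$ evaluated at the current point. The smallest example: $Y$ is one point and $H=1$. Then $\beta(s)=e^s-1$ and $A_s(x)=e^s(x+1)-1$.

Let $\mathcal H=L^2(\mathbb T\times Y\times\mathbb R,\ m\times\nu\times dx)$, with $m$ normalized arc length. Let $M_k$ be multiplication by the coordinate $k$ of $\mathbb T$, let $U$ and $D$ act in the variable $x$, and put $\mathcal U=M_kU$, a unitary. For $\varphi\in G$, with $s=s(\varphi,k)$ and $t=t(\varphi,k)$, let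
$$\Phi_\varphi(k,y,x)=(\varphi(k),\sigma_sy,A_{s,y}x),\qquad (W_\varphi f)(\Phi_\varphi(k,y,x))=e^{-s}e^{itx}f(k,y,x).\tag{7}$$

**Lemma 2.**
(a) $\Phi_\varphi\Phi_\psi=\Phi_{\varphi\psi}$; each $W_\varphi$ is unitary; $\varphi\mapsto W_\varphi$ is a Borel map into the unitary group.
(b) If $b$ is a bounded Borel function and $M_b$ is multiplication by $b$, then $W_\varphi^*M_bW_\varphi=M_{b\circ\Phi_\varphi}$.
(c) $W_\varphi^*\,\mathcal U\,W_\varphi=\varphi(\mathcal U)$.
(d) With $s_1=s(\psi,k)$ and $t_2=t(\varphi,\psi(k))$,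
$$(W_\varphi W_\psi f)(\Phi_{\varphi\psi}(k,y,x))=e^{it_2\beta(s_1,y)}\,(W_{\varphi\psi}f)(\Phi_{\varphi\psi}(k,y,x)).\tag{8}$$

*Proof.* (a) The composition rule is (4) together with (6). Since $\Phi_1=\mathrm{id}$, $\Phi_\varphi$ is a Borel bijection with inverse $\Phi_{\varphi^{-1}}$. For fixed $k$ the map $(y,x)\mapsto(\sigma_sy,A_{s,y}x)$ multiplies measure by $e^s$, because $\sigma_s$ preserves $\nu$; and $k\mapsto\varphi(k)$ has Jacobian $|\varphi'(k)|=e^s$ by (3). So for Borel $F\ge0$
$$\int F=\int(F\circ\Phi_\varphi)\,e^{s}\,|\varphi'(k)|=\int(F\circ\Phi_\varphi)\,e^{2s}.$$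
With $F=|W_\varphi f|^2$ this gives $\|W_\varphi f\|=\|f\|$, and $W_\varphi$ is onto because $\Phi_\varphi$ is a bijection preserving null sets in both directions. The function $\beta$ is jointly Borel (continuous in $s$, Borel in $y$), so $(\varphi,z)\mapsto\Phi_\varphi^{-1}(z)=\Phi_{\varphi^{-1}}(z)$ is jointly Borel, and $(W_\varphi f)(z)$ is jointly Borel for Borel $f$. By Fubini $\varphi\mapsto\langle W_\varphi f,f'\rangle$ is Borel. Since the strong and weak topologies agree on the unitary group, and are second countable, $\varphi\mapsto W_\varphi$ is Borel.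

(b) At $\Phi_\varphi(z)$, $z=(k,y,x)$, the function $M_bW_\varphi f$ equals $b(\Phi_\varphi(z))e^{-s}e^{itx}f(z)$, which is the value of $W_\varphi(M_{b\circ\Phi_\varphi}f)$.

(c) View $\mathcal H$ as $L^2(\mathbb T\times Y;L^2(\mathbb R))$. Then (7) reads $(W_\varphi f)(\varphi(k),\sigma_sy)=e^{-s/2}\,w\,f(k,y)$, where $w=w_{\varphi,k,y}$ is the unitary of $L^2(\mathbb R)$ with $(wf)(A_{s,y}x)=e^{-s/2}e^{itx}f(x)$. So $w=VE$, with $E$ multiplication by $e^{itx}$ and $(Vf)(A_{s,y}x)=e^{-s/2}f(x)$. If $B=(B_{k,y})$ is decomposable, then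
$$(BW_\varphi f)(\varphi(k),\sigma_sy)=e^{-s/2}\,w\,\big[w^*B_{\varphi(k),\sigma_sy}\,w\,f(k,y)\big],$$
so $W_\varphi^*BW_\varphi$ is decomposable with fibre $w^*B_{\varphi(k),\sigma_sy}w$ over $(k,y)$. Now $(Vf)(x')=e^{-s/2}f(e^{-s}(x'-\beta))$ gives $V^*DV=e^{-s}D$; here $\beta$ disappears, because $D$ commutes with translations. Also $E^*DE=D+t$. Hence $w^*Dw=e^{-s}(D+t)$. The fibre of $\mathcal U$ over $(\varphi(k),\sigma_sy)$ is $\varphi(k)U=\varphi(k)\kappa(D)$, so the fibre of $W_\varphi^*\mathcal UW_\varphi$ over $(k,y)$ is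
$$\varphi(k)\,\kappa\big(e^{-s}(D+t)\big)=(\varphi(k)\delta_s\nu_t)(\kappa(D))=(\varphi k)(U)=\varphi(kU)$$
by (2). This is the fibre of $\varphi(\mathcal U)$.

(d) Put also $t_1=t(\psi,k)$, $s_2=s(\varphi,\psi(k))$. By (7) twice, the left side is $e^{-s_2}e^{it_2A_{s_1,y}x}e^{-s_1}e^{it_1x}f(k,y,x)$. By (4) the real factor is $e^{-s(\varphi\psi,k)}$, and
$$e^{it_2A_{s_1,y}x}\,e^{it_1x}=e^{i(e^{s_1}t_2+t_1)x}\,e^{it_2\beta(s_1,y)}=e^{it(\varphi\psi,k)x}\,e^{it_2\beta(s_1,y)}.\qquad\square$$

Part (d) is the defect we wanted: a nonconstant function of $(k,y)$, coming from a translation which, by (c), $\mathcal U$ does not see.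

## 6. A convergent integral removes the defect, and $\mathcal U$ alone is not atomic

Two things go wrong if we stop now.

**Bounded $H$ does not work.** Suppose $\xi(y)=\int_0^\infty e^{-v}H(\sigma_vy)\,dv$ is finite for every $y$, as happens when $H$ is bounded. Then
$$e^s\xi(y)=\int_0^se^{s-v}H(\sigma_vy)\,dv+\int_s^\infty e^{s-v}H(\sigma_vy)\,dv=\beta(s,y)+\xi(\sigma_sy).$$
Define $W'_\varphi$ by replacing $e^{itx}$ in (7) with $e^{it(x+\xi(y))}$. Since $A_{s,y}x+\xi(\sigma_sy)=e^s(x+\xi(y))$, the computation in Lemma 2(d) now gives the exponent $t_2e^{s_1}(x+\xi(y))+t_1(x+\xi(y))=t(\varphi\psi,k)(x+\xi(y))$. So $W'_\varphi W'_\psi=W'_{\varphi\psi}$ exactly. Moreover $W'_\varphi$ is $W_\varphi$ multiplied by a function of $(k,y)$. So for any operator $T$ which commutes with functions of $(k,y)$ and satisfies $W_\varphi^*TW_\varphi=\varphi(T)$, we also have $W_\varphi'^*TW'_\varphi=\varphi(T)$, and $T$ has an associated representation. Geometrically, $x=-\xi(y)$ is an invariant section of the flow $(y,x)\mapsto(\sigma_sy,A_{s,y}x)$, and we used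 it as the origin of the fibre. For the one-point $Y$ with $H=1$, it is the fixed point $x=-1$. To have a chance we need $\xi=\infty$ everywhere. This will also turn out to be enough: Section 13 excludes all corrections, not only this one.

**$\mathcal U$ has too many symmetries.** After the Fourier transform in $x$, $\mathcal U$ is multiplication by $k\kappa(p)$ on $L^2(\mathbb T\times Y\times\mathbb R,\,dm\,d\nu\,dp)$. The change of variables $z=k\kappa(p)$ for fixed $k$ turns it into multiplication by $z$ on $L^2(\mathbb T)$ with infinite multiplicity. So $\mathcal U$ is a direct sum of copies of an operator that has an associated representation, and it is not atomic. We must cut the commutant down to $L^\infty(\mathbb T\times Y)$ without losing the symmetries $W_\varphi$.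

The way to do this is to conjugate $\mathcal U$ by a multiplication operator $R^{1/2}$, where $R$ is multiplication by a function invariant under all $\Phi_\varphi$. By (7), such a function of $(y,x)$ must be constant along the orbits of the flow on $Y\times\mathbb R$. The requirement $\xi=\infty$ helps again. Starting from $(y,x)$, the second coordinate at time $s$ is $e^s\big(x+\int_0^se^{-v}H(\sigma_vy)\,dv\big)$. If $\xi=\infty$ this eventually becomes positive whatever $x$ is, so every orbit crosses $Y\times\{0\}$. The point of crossing is an invariant of the orbit, with values in $Y$.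

## 7. A Bernoulli suspension with a divergent integral

We fix $\varepsilon>0$ and construct $(Y,\sigma,H)$ with $\xi\equiv\infty$, with the flow free and ergodic.

On $(0,1)^{\mathbb Z}$ with product Lebesgue measure and shift $(S\theta)_n=\theta_{n+1}$, let $\Omega$ be the set of $\theta$ with pairwise distinct coordinates and $\sum_{n\ge0}e^{-n}e^{1/\theta_n}=\infty$. It is Borel, and $S$-invariant because shifting changes the series by a factor and one finite term. It is conull: coordinates are a.s. distinct, and the independent events $\{\theta_n\le1/n\}$, $n\ge1$, have probabilities $1/n$, so by Borel–Cantelli infinitely many occur almost surely; each contributes a term at least $e^{-n}e^n=1$. Let $Y=\Omega\times[0,1)$ with the product probability $\nu$, and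
$$\sigma_s(\theta,u)=\big(S^{\lfloor u+s\rfloor}\theta,\ u+s-\lfloor u+s\rfloor\big),\qquad H(\theta,u)=e^{1/\theta_0}\ge1.$$

**Lemma 3.**
(a) $\sigma$ is a jointly Borel $\nu$-preserving flow, and it is free: $\sigma_sy=y$ implies $s=0$.
(b) $\sigma$ is ergodic.
(c) $v\mapsto H(\sigma_vy)$ is a step function, bounded on bounded intervals, and for every $y\in Y$
$$\int_0^\infty e^{-v}H(\sigma_vy)\,dv=\infty.\tag{9}$$

*Proof.* (a) The flow property and joint measurability are read off the formula. For $0\le s<1$, $\sigma_s$ is translation in $u$ where $u<1-s$ and $(\theta,u)\mapsto(S\theta,u+s-1)$ elsewhere, so it preserves $\nu$; the general case follows by composing with powers of $\sigma_1=S\times\mathrm{id}$. If $\sigma_s(\theta,u)=(\theta,u)$, then $s\in\mathbb Z$ and $S^s\theta=\theta$, and distinctness of the coordinates forces $s=0$.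

(b) Let $f\in L^\infty(Y)$ with $f\circ\sigma_s=f$ a.e. for each $s$. For $0<s<1$ this gives $f(\theta,u+s)=f(\theta,u)$ for a.e. $(\theta,u)$ with $u<1-s$. By Fubini, for a.e. $\theta$, $f(\theta,u)=f(\theta,u')$ for a.e. pair $u<u'$, so $f(\theta,u)=F(\theta)$ a.e. Taking $s=1$, $F\circ S=F$ a.e., and $F$ is constant because the Bernoulli shift is ergodic.

(c) For $y=(\theta,u)$ we have $H(\sigma_vy)=e^{1/\theta_n}$ for $v\in[n-u,n+1-u)$. Hence
$$\int_0^\infty e^{-v}H(\sigma_vy)\,dv\ \ge\ \sum_{n\ge1}e^{1/\theta_n}\,e^{u-n}(1-e^{-1})\ \ge\ (1-e^{-1})\sum_{n\ge1}e^{-n}e^{1/\theta_n}=\infty.\qquad\square$$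

From now on $\beta,A,\Phi,W,\mathcal H,\mathcal U$ are those of Section 5 for this $(Y,\sigma,H)$.

## 8. The crossing point of an orbit with $Y\times\{0\}$

This section builds the invariant function. Put
$$q_y(s)=A_{s,y}^{-1}(0)=-e^{-s}\beta(s,y)=-\int_0^se^{-v}H(\sigma_vy)\,dv.\tag{10}$$
It is continuous and strictly decreasing. As $s\to+\infty$ it tends to $-\infty$ by (9). For $s<0$ we have $q_y(s)\ge\int_s^0e^{-v}dv=e^{-s}-1$, so it tends to $+\infty$ as $s\to-\infty$. Hence $q_y:\mathbb R\to\mathbb R$ is a bijection. Let $s_y=q_y^{-1}$; thus $s_y(x)$ is the unique time $v$ with $A_{v,y}x=0$. It is jointly Borel in $(y,x)$ because $\{s_y(x)<c\}=\{x>q_y(c)\}$. Put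
$$\Theta(y,x)=\sigma_{s_y(x)}y.$$

For contrast, with one-point $Y$ and $H=1$ we have $q(s)=e^{-s}-1$, which only covers $(-1,\infty)$: the points $x\le-1$ never cross.

**The function $r$.** We want a real function on $Y$ which loses no information and for which $(r-1)H$ is bounded; the second property will make $\rho_y-1$ integrable at $-\infty$. The space $Y$ is standard Borel, so there is a Borel injection $\iota:Y\to(0,1)$. For $n\le H(y)<n+1$ ($n\ge1$) put
$$r(y)=1+\varepsilon\Big(\tfrac1{n+2}+\iota(y)\big(\tfrac1{n+1}-\tfrac1{n+2}\big)\Big).$$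
The values for different $n$ lie in disjoint intervals, and $\iota$ separates points with the same $n$. So $r:Y\to(1,1+\varepsilon)$ is Borel and injective. Since $r-1\le\varepsilon/(n+1)$ and $H<n+1$, $(r-1)H\le\varepsilon$. Put
$$\rho_y(x)=r(\Theta(y,x))\in(1,1+\varepsilon).$$

**Lemma 4.**
(a) $\Theta(\sigma_sy,A_{s,y}x)=\Theta(y,x)$, so $\rho_{\sigma_sy}(A_{s,y}x)=\rho_y(x)$.
(b) $\int_{-\infty}^0(\rho_y-1)\,dx\le\varepsilon$ for every $y$.
(c) For fixed $y$, $x\mapsto\Theta(y,x)$ is injective.
(d) $j(y,x)=(\Theta(y,x),\Theta(y,x+1))$ is an injective Borel map $Y\times\mathbb R\to Y\times Y$.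

*Proof.* (a) Let $v=s_y(x)$. By (6), $A_{v-s,\sigma_sy}(A_{s,y}x)=A_{v,y}x=0$. So the crossing time of $(\sigma_sy,A_{s,y}x)$ is $v-s$, and the crossing point is $\sigma_{v-s}\sigma_sy=\sigma_vy=\Theta(y,x)$.

(b) Substitute $x=q_y(v)$, $v>0$. Then $\Theta(y,x)=\sigma_vy$ and $|dx|=e^{-v}H(\sigma_vy)\,dv$, so the integral equals $\int_0^\infty(r-1)(\sigma_vy)\,H(\sigma_vy)\,e^{-v}dv\le\varepsilon\int_0^\infty e^{-v}dv=\varepsilon$.

(c) $s_y$ is injective and the flow is free.

(d) Let $y_1=\Theta(y,x)$, $y_2=\Theta(y,x+1)$, $v=s_y(x)$, $v'=s_y(x+1)$, $\delta=v'-v$. Then $y_2=\sigma_\delta y_1$, so $\delta$ is determined by $(y_1,y_2)$ by freeness. Next,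
$$1=q_y(v')-q_y(v)=-\int_v^{v'}e^{-w}H(\sigma_wy)\,dw=-e^{-v}\int_0^\delta e^{-w}H(\sigma_wy_1)\,dw,$$
so $v$ is determined. Then $y=\sigma_{-v}y_1$ and $x=q_y(v)$ are determined. $\square$

Part (d) says that two crossing points, taken one unit apart in $x$, recover everything. A single crossing point forgets the position along the orbit, but a unit step in $x$ measures the scale $e^v$.

## 9. The operator $T$ and its commutant

Let $R$ be multiplication by $\rho_y(x)$ and put
$$T=R^{1/2}\,\mathcal U\,R^{-1/2}.$$
Since $\mathcal U$ is unitary and $1\le R\le1+\varepsilon$, $T$ is similar to a unitary, $\|T^{\pm1}\|\le\sqrt{1+\varepsilon}$, and $\sigma(T)\subset\mathbb T$. Each $\varphi\in G$ is analytic near the closed disc, and $\varphi(T)=R^{1/2}\varphi(\mathcal U)R^{-1/2}$.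

**Proposition 5.** $W_\varphi^*TW_\varphi=\varphi(T)$ for all $\varphi\in G$. In particular $T$ is homogeneous.

*Proof.* By Lemma 2(b) and Lemma 4(a), $W_\varphi^*RW_\varphi$ is multiplication by $\rho_{\sigma_sy}(A_{s,y}x)=\rho_y(x)$, so it equals $R$. By Lemma 2(c), $W_\varphi^*\mathcal UW_\varphi=\varphi(\mathcal U)$. Hence $W_\varphi^*TW_\varphi=R^{1/2}\varphi(\mathcal U)R^{-1/2}=\varphi(T)$. $\square$

**Proposition 6.** $W^*(T)'=L^\infty(\mathbb T\times Y)$, the multiplications by functions of $(k,y)$.

*Proof.* Functions of $(k,y)$ commute with $R$, $M_k$ and $U$, hence with $T$ and $T^*$. This is the inclusion $\supseteq$. For the other inclusion put $M=W^*(T)$. We show that $M$ contains all multiplication operators and all translations in $x$.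

**Step 1: recover $R$ and $\mathcal U$ from $T$.** The tool is the limit of $T^{*n}T^n$. We claim that for each $y$, $(\rho_y-1)U^n\to0$ strongly on $L^2(\mathbb R)$ as $n\to\infty$. We treat $x>0$ and $x<0$ separately.

*(i) $1_{\{x>0\}}U^n\to0$ strongly.* By (5), $((D+i)^{-1}f)(x)$ depends only on $f$ to the right of $x$, so $U$ leaves $L^2(-\infty,0)$ invariant, and $U^*$ leaves $L^2(0,\infty)$ invariant. Let $V=U^*|_{L^2(0,\infty)}$, an isometry. For $g\in L^2(0,\infty)$, $\langle U^nf,g\rangle=\langle f,V^ng\rangle$, so $1_{\{x>0\}}U^nf=V^{*n}(1_{\{x>0\}}f)$. By Wold's theorem $V$ maps $\mathcal L=\bigcap_nV^nL^2(0,\infty)$ unitarily onto itself. So $U^*\mathcal L=\mathcal L$ and $U\mathcal L=\mathcal L$: $\mathcal L$ reduces $U$. Then $\mathcal L$ is invariant under all $e^{i\tau D}$, which are bounded Borel functions of $U$. If $f\in\mathcal L$, every translate of $f$ vanishes on $(-\infty,0)$, so $f=0$. Thus $\mathcal L=0$. The projections $V^nV^{*n}$ onto the decreasing ranges $V^nL^2(0,\infty)$ tend strongly to the projection onto $\mathcal L$,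 so $\|V^{*n}f\|=\|V^nV^{*n}f\|\to0$.

*(ii) $hU^n\to0$ strongly, where $h=(\rho_y-1)1_{\{x<0\}}$.* By Lemma 4(b), $h\in L^1$, and $0\le h\le\varepsilon$, so $h\in L^2$. By (5) the kernel of $h(D+i)^{-1}$ has square norm $\int|h(x)|^2\int_x^\infty e^{2(x-x')}dx'\,dx=\frac12\|h\|_2^2$, so this operator is Hilbert–Schmidt, hence compact. Under the Fourier transform $U$ is multiplication by $\kappa(p)$; with $\kappa(p)$ as a new variable on the circle, $\langle U^nf,g\rangle$ becomes a Fourier coefficient of an $L^1$ function, so $U^n\to0$ weakly by Riemann–Lebesgue. Therefore $hU^n(D+i)^{-1}f=h(D+i)^{-1}U^nf\to0$ in norm. Since $\operatorname{ran}(D+i)^{-1}$ is dense and $\|hU^n\|\le\varepsilon$, (ii) follows.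

Since $0\le\rho_y-1\le\varepsilon$, (i) and (ii) prove the claim. The fibre of $(R-1)\mathcal U^n$ over $(k,y)$ is $k^n(\rho_y-1)U^n$, so dominated convergence over $(k,y)$ gives $(R-1)\mathcal U^n\to0$ strongly. Hence $\mathcal U^{-n}R\,\mathcal U^n=1+\mathcal U^{-n}(R-1)\mathcal U^n\to1$ strongly, and
$$T^{*n}T^n=R^{-1/2}\,\mathcal U^{-n}R\,\mathcal U^n\,R^{-1/2}\to R^{-1}\quad\text{strongly}.$$
So $R^{-1}\in M$, then $R^{\pm1/2}\in M$, and $\mathcal U=R^{-1/2}TR^{1/2}\in M$.

**Step 2: get all functions of the crossing point.** The map $r$ is an injective Borel map between standard Borel spaces. By the Lusin–Souslin theorem $r(Y)$ is Borel and $r^{-1}:r(Y)\to Y$ is Borel. So for every bounded Borel $b$ on $Y$, multiplication by $b(\Theta(y,x))=(b\circ r^{-1})(\rho_y(x))$ is a bounded Borel function of $R$ and lies in $M$.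

**Step 3: separate $M_k$ from $U$.** So far only the product $\mathcal U=M_kU$ is known to lie in $M$. We kill the nonconstant part of $U=1-2i(D+i)^{-1}$ by compressing to small cells. Let $\mathcal P_n$ be refining finite Borel partitions of $Y$ which together separate points. For $C\in\mathcal P_n$ let $Q_C\in M$ be multiplication by $1_C(\Theta(y,x))$. The $Q_C$ commute with $M_k$ and sum to $1$, so
$$M\ni\sum_{C\in\mathcal P_n}Q_C\,\mathcal U\,Q_C=M_k\Big(1-2i\sum_CQ_C(D+i)^{-1}Q_C\Big).$$
The kernel in (5) has modulus at most $1$. So in the fibre over $y$, for bounded compactly supported $f,g$,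
$$\Big|\Big\langle\sum_CQ_C(D+i)^{-1}Q_Cf,g\Big\rangle\Big|\le\iint1_{\{x\sim_nx'\}}|f(x')g(x)|\,dx\,dx',$$
where $x\sim_nx'$ means that $\Theta(y,x)$ and $\Theta(y,x')$ lie in the same cell of $\mathcal P_n$. If $x\sim_nx'$ for all $n$, then $\Theta(y,x)=\Theta(y,x')$, so $x=x'$ by Lemma 4(c). Thus the sets $\{x\sim_nx'\}$ decrease to the diagonal, a null set, and the right side tends to $0$. The operators $\sum_CQ_C(D+i)^{-1}Q_C$ have norm at most $1$, so they tend weakly to $0$ in each fibre, and on $\mathcal H$ by dominated convergence. As $M$ is weakly closed, $M_k\in M$. Then $U=M_k^*\mathcal U\in M$, and all $e^{i\tau D}\in M$, as Borel functions of $U$.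

**Step 4: get all multiplication operators.** Conjugating multiplication by $b(\Theta(y,x))$ with $e^{iD}$ gives multiplication by $b(\Theta(y,x+1))$. So $M$ contains multiplication by $b_1(\Theta(y,x))\,b_2(\Theta(y,x+1))$ for bounded Borel $b_1,b_2$, and by the monotone class theorem multiplication by $B\circ j$ for every bounded Borel $B$ on $Y\times Y$. By Lemma 4(d) and Lusin–Souslin, every bounded Borel function on $Y\times\mathbb R$ has the form $B\circ j$. Together with $M_k\in M$ (and the monotone class theorem once more) this gives $L^\infty(\mathbb T\times Y\times\mathbb R)\subset M$.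

**Step 5: conclude.** $L^\infty(\mathbb T\times Y\times\mathbb R)$ is its own commutant, so $M'\subset L^\infty(\mathbb T\times Y\times\mathbb R)$. Elements of $M'$ commute with all $e^{i\tau D}$, so they are invariant under every translation in $x$, and by Fubini they do not depend on $x$. $\square$

## 10. Atomicity as ergodicity on $\mathbb T\times Y$

**Proposition 7.** $T$ is atomic.

*Proof.* Otherwise there is a projection $P\in W^*(T)'$, $P\ne0,I$, with $T_P:=T|_{P\mathcal H}$ homogeneous. By Proposition 6, $P$ is multiplication by $1_E$ for some $E\subset\mathbb T\times Y$.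

**Step 1: $E$ is invariant under $G$.** Let $\varphi\in G$ and $P'=W_\varphi PW_\varphi^*$. As $P$ commutes with $\varphi(T)=W_\varphi^*TW_\varphi$ and its adjoint, $P'\in W^*(T)'$. Since $\sigma(T_P)\subset\sigma(T)\subset\mathbb T$, homogeneity gives $T_P\cong\varphi(T_P)$. And $\varphi(T_P)=\varphi(T)|_{P\mathcal H}=W_\varphi^*TW_\varphi|_{P\mathcal H}$, which $W_\varphi:P\mathcal H\to P'\mathcal H$ carries to $T_{P'}$. So $T_P\cong T_{P'}$. The unitary $P\mathcal H\to P'\mathcal H$ implementing this, extended by $0$ on $(I-P)\mathcal H$, is a partial isometry $v$ that commutes with $T$ and $T^*$, because it intertwines the restrictions and their adjoints. So $v\in W^*(T)'$ with $v^*v=P$ and $vv^*=P'$. As $W^*(T)'$ is abelian, $P=P'$. By Lemma 2(b), this says that for every $\varphi$ the set $E$ is invariant, mod null sets, under $(k,y)\mapsto(\varphi(k),\sigma_{s(\varphi,k)}y)$.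

**Step 2: remove $k$.** For rotations $s=0$ and the map is $(k,y)\mapsto(\varphi(k),y)$. By Fubini, for a.e. $y$ the function $1_E(\cdot,y)$ is a.e. constant. So $E=\mathbb T\times E_0$ mod null sets.

**Step 3: $E_0$ is invariant under the flow.** Take $\varphi=\delta_a$, $a\ne0$. By Step 1 and Fubini, for a.e. $k$ we have $\nu(\sigma_sE_0\,\triangle\,E_0)=0$ with $s=s(\delta_a,k)=\log|\delta_a'(k)|$. This is a continuous function of $k$ with the values $a$ at $k=1$ and $-a$ at $k=-1$ (Section 4), so it takes all values in $[-|a|,|a|]$. A conull set of $k$ is dense, so $\{s:\nu(\sigma_sE_0\,\triangle\,E_0)=0\}$ contains a dense subset of $[-|a|,|a|]$. The unitary representation of $\mathbb R$ on $L^2(Y)$ given by $\sigma$ is measurable, hence strongly continuous; so this set of $s$ is a closed subgroup of $\mathbb R$. It is therefore $\mathbb R$. By Lemma 3(b), $\nu(E_0)\in\{0,1\}$, so $P\in\{0,I\}$, a contradiction. $\square$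

## 11. Lifting a projective representation to the universal cover

It remains to show that $T$ has no associated projective representation. Suppose that $\varphi\mapsto\Pi_\varphi$ is one. The purpose of this section is to get rid of the multiplier. Let $\pi:\tilde G\to G$ be the universal covering.

**Lemma 8.** There is a strongly continuous unitary representation $g\mapsto\tilde\Pi_g$ of $\tilde G$ with $\tilde\Pi_g\in\mathbb T\,\Pi_{\pi(g)}$ for all $g\in\tilde G$.

*Proof.* This is Bargmann's theorem for $\tilde G$.

**Step 1: continuity.** Let $\mathrm U(\mathcal H)$ be the unitary group with the strong topology, a Polish group. The quotient $\mathrm{PU}(\mathcal H)=\mathrm U(\mathcal H)/\mathbb T$ is also Polish. The map $\varphi\mapsto[\Pi_\varphi]$ is a Borel homomorphism between Polish groups, hence continuous.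

**Step 2: a Lie group extension.** By Step 1, $E=\{(g,V)\in\tilde G\times\mathrm U(\mathcal H):[V]=[\Pi_{\pi(g)}]\}$ is a closed subgroup of $\tilde G\times\mathrm U(\mathcal H)$. The projection $E\to\tilde G$ is onto with central kernel $\mathbb T$. Near $[V_0]$ the map $\mathrm U(\mathcal H)\to\mathrm{PU}(\mathcal H)$ has a continuous section: fix a unit vector $e$ and, on the open set where $\langle Ve,V_0e\rangle\ne0$, choose the representative with $\langle Ve,V_0e\rangle>0$. Composing the section with $g\mapsto[\Pi_{\pi(g)}]$ shows that $E$ is locally homeomorphic to $\tilde G\times\mathbb T$. So $E$ is a locally Euclidean topological group, and by the theorem of Gleason, Montgomery and Zippin it is a Lie group.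

**Step 3: split the Lie algebra.** The Lie algebra $\mathfrak e$ of $E$ is a central extension of $\mathfrak g=\mathfrak{sl}(2,\mathbb R)$ by $\mathbb R$. Let $h,x_+,x_-$ be the basis of $\mathfrak g$ with $[h,x_\pm]=\pm2x_\pm$ and $[x_+,x_-]=h$, and let $h_0,x_{+,0},x_{-,0}\in\mathfrak e$ be any lifts. Brackets in $\mathfrak e$ depend only on the classes modulo the central kernel. Put
$$\hat h=[x_{+,0},x_{-,0}],\qquad \hat x_+=\tfrac12[h_0,x_{+,0}],\qquad \hat x_-=-\tfrac12[h_0,x_{-,0}].$$
These are again lifts of $h,x_+,x_-$. Therefore $[\hat h,\hat x_\pm]=[h_0,x_{\pm,0}]=\pm2\hat x_\pm$ and $[\hat x_+,\hat x_-]=[x_{+,0},x_{-,0}]=\hat h$. So $h\mapsto\hat h$, $x_\pm\mapsto\hat x_\pm$ is a homomorphic section $\mathfrak g\to\mathfrak e$. (Levi's theorem also gives it.)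

**Step 4: integrate.** As $\tilde G$ is simply connected, the section integrates to a continuous homomorphism $\tilde G\to E$. Its composition with $E\to\tilde G$ has derivative the identity, hence is the identity. The second component of $\tilde G\to E$ is $\tilde\Pi$. $\square$

The simply connected group $AN$ lifts to $\tilde G$; we keep the notation $\delta_s\nu_t$, and (1) holds in the lift. With $\tilde K=\pi^{-1}(K)\cong\mathbb R$, the map $(k,s,t)\mapsto k\delta_s\nu_t$ is a diffeomorphism $\tilde K\times\mathbb R^2\to\tilde G$. For $g\in\tilde G$ we write $W_g$, $\Phi_g$, $g(k)$, $s(g,k)$, $t(g,k)$ for the objects attached to $\pi(g)$.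

## 12. The scalar cocycle equation

**Step 1: $\tilde\Pi_g$ differs from $W_g$ by a function of $(k,y)$.** Since $\tilde\Pi_g^*T\tilde\Pi_g=\pi(g)(T)=W_g^*TW_g$, the unitary $\tilde\Pi_gW_g^*$ commutes with $T$, hence with $T^*$. By Proposition 6, $\tilde\Pi_g=m_gW_g$ with $m_g\in L^\infty(\mathbb T\times Y)$ unimodular.

**Step 2: a jointly Borel version of $m_g$.** We need this to use Fubini in $g$. Fix a unit vector $\eta\in L^2(\mathbb R)$. For $F,F'\in L^2(\mathbb T\times Y)$, $\langle m_gF,F'\rangle=\langle\tilde\Pi_gW_g^*(F\otimes\eta),F'\otimes\eta\rangle$ is Borel in $g$. With $F=1$ we see that $g\mapsto m_g\in L^2(\mathbb T\times Y)$ is weakly Borel, hence Borel. Let $(d_j)$ be a dense sequence in $L^2(\mathbb T\times Y)$ consisting of Borel functions, and put $m^{(n)}(g,\cdot)=d_j$ for the least $j$ with $\|m_g-d_j\|_2<2^{-n}$. Then $m^{(n)}$ is jointly Borel, and $\sum_n\|m^{(n)}(g,\cdot)-m_g\|_2<\infty$, so $m^{(n)}(g,\cdot)\to m_g$ a.e. for every $g$. Let $m=\lim_nm^{(n)}$ where the limit exists and is unimodular, and $m=1$ elsewhere.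 Then $m$ is jointly Borel, unimodular, and $m(g,\cdot)=m_g$ a.e. for every $g$. Put $a(g,k,y)=m\big(g,g(k),\sigma_{s(g,k)}y\big)$, so that
$$(\tilde\Pi_gf)(\Phi_g(k,y,x))=a(g,k,y)\,e^{-s(g,k)}e^{it(g,k)x}f(k,y,x)\quad\text{a.e.}$$

**Step 3: the equation.** Evaluate $\tilde\Pi_g\tilde\Pi_hf=\tilde\Pi_{gh}f$ at $\Phi_g\Phi_h(k,y,x)$. The computation of Lemma 2(d), now with the factors $a$, gives for all $g,h\in\tilde G$ and a.e. $(k,y)$
$$a(g,h(k),\sigma_{s(h,k)}y)\;a(h,k,y)\;e^{i\,t(g,h(k))\,\beta(s(h,k),y)}=a(gh,k,y).\tag{11}$$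
So (11) holds for a.e. $(g,h,k,y)$.

**Step 4: reduce to the parameters of $AN$.** Parametrize
$$k=\pi(k_0),\qquad h=k_1pk_0^{-1},\qquad g=k_2p'k_1^{-1},\qquad k_i\in\tilde K,\ p=\delta_s\nu_t,\ p'=\delta_{s'}\nu_{t'}.$$
The map $(k_0,k_1,k_2,p,p')\mapsto(k_0,g,h)$ is a diffeomorphism onto $\tilde K\times\tilde G\times\tilde G$, because $hk_0=k_1p$ determines $k_1,p$, and then $gk_1=k_2p'$ determines $k_2,p'$. By (2), $h(k)=\pi(k_1)$, $(s,t)(h,k)=(s,t)$ and $(s,t)(g,h(k))=(s',t')$. Also $gh=k_2p'pk_0^{-1}$, and $p'p=\delta_{s+s'}\nu_{t+e^st'}$ by (1). By Fubini we can fix $(k_0,k_1,k_2)$ such that (11) holds for a.e. $(p,p',y)$. Define the Borel unimodular functions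
$$a_1(s',t',y)=a(k_2p'k_1^{-1},\pi(k_1),y),\quad a_0(s,t,y)=a(k_1pk_0^{-1},\pi(k_0),y),\quad a_2(s,t,y)=a(k_2pk_0^{-1},\pi(k_0),y).$$
Then for a.e. $(s,t,s',t',y)$
$$a_1(s',t',\sigma_sy)\;a_0(s,t,y)\;e^{it'\beta(s,y)}=a_2(s+s',\,t+e^st',\,y).\tag{12}$$

## 13. Exponents, and a divergence that no correction can absorb

For fixed $(s,s',y)$, equation (12) is a functional equation in $(t,t')$. It forces exponentials.

**Lemma 9.** Let $u,v,w:\mathbb R\to\mathbb T$ be measurable, $c\ne0$, and $u(t')v(t)=w(t+ct')$ for a.e. $(t,t')$. Then there are a unique $\xi\in\mathbb R$ and constants $C_i$ with $v(t)=C_1e^{i\xi t}$, $w(t)=C_2e^{i\xi t}$, $u(t')=C_3e^{ic\xi t'}$ a.e.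

*Proof.* Replacing $u$ by $u(\cdot/c)$ we may take $c=1$. Let $\eta\in C_c(\mathbb R)$ with $\int\eta=1$. Multiplying the equation by suitable conjugates and integrating, we get a.e.
$$v(t)=\int w(t+t')\overline{u(t')}\eta(t')\,dt',\quad u(t')=\int w(t+t')\overline{v(t)}\eta(t)\,dt,\quad w(\tau)=\int u(t')v(\tau-t')\eta(t')\,dt'.$$
The right sides are convolution-type integrals of an $L^\infty$ and an $L^1$ function, so they are continuous. Hence $u,v,w$ may be taken continuous and unimodular, and the identity holds everywhere. Then $w(t)=u(0)v(t)=u(t)v(0)$ and $w(0)=u(0)v(0)$, so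
$$w(t+t')w(0)=u(t')v(t)u(0)v(0)=w(t)w(t').$$
So $w/w(0)$ is a continuous character of $\mathbb R$, which is $e^{i\xi t}$ for some $\xi$. The formulas for $v$ and $u$ follow. Uniqueness of $\xi$ is clear. $\square$

**Step 1: the exponents exist.** For a.e. $(s,s',y)$, apply Lemma 9 to (12) with $c=e^s$ and
$$u(t')=a_1(s',t',\sigma_sy)\,e^{it'\beta(s,y)},\qquad v=a_0(s,\cdot,y),\qquad w=a_2(s+s',\cdot,y).$$
The maps $(s,s',y)\mapsto(s,s+s',y)$ and $(s,s',y)\mapsto(s,s',\sigma_sy)$ preserve null sets in both directions. Therefore, up to constant factors and for a.e. argument: $a_0(s,\cdot,y)$ is $e^{i\xi_0t}$ with $\xi_0=\xi_0(s,y)$; $a_2(\tau,\cdot,y)$ is $e^{i\xi_2t}$ with $\xi_2=\xi_2(\tau,y)$; and $a_1(s',\cdot,y)$ is $e^{i\xi_1t'}$ with $\xi_1=\xi_1(s',y)$.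

**Step 2: the exponents are measurable.** For $a_1$, and in the same way for the others,
$$e^{i\xi_1\tau}=\int_0^1a_1(s',t+\tau,y)\,\overline{a_1(s',t,y)}\,dt\qquad\text{for all }\tau\in\mathbb Q.$$
The right sides are Borel in $(s',y)$. The map $\xi\mapsto(e^{i\xi\tau})_{\tau\in\mathbb Q}$ is an injective Borel map $\mathbb R\to\mathbb T^{\mathbb Q}$, so by Lusin–Souslin it has a Borel image and a Borel inverse. So $\xi_1$ agrees a.e. with a Borel function (set it to $0$ where the sequence is not in the image). We use these Borel versions.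

**Step 3: relations between the exponents.** Comparing $v$ and $w$, $\xi_0(s,y)=\xi_2(s+s',y)$ for a.e. $(s,s',y)$. So for a.e. $y$, $\xi_0(s,y)=\xi_2(\tau,y)$ for a.e. $(s,\tau)$, and a function of $s$ that equals a function of $\tau$ is a.e. constant. Hence $\xi_0(s,y)=\xi(y)$ for a.e. $(s,y)$, where $\xi$ is measurable; for instance $\xi(y)=\tan\int_0^1\arctan\xi_0(s,y)\,ds$ for a.e. $y$. The exponent of $u$ is $e^s\xi(y)$ by Lemma 9, and it is $\xi_1(s',\sigma_sy)+\beta(s,y)$ by the definition of $u$. So
$$\xi_1(s',\sigma_sy)=e^s\xi(y)-\beta(s,y)\qquad\text{for a.e. }(s,s',y).$$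
Fix $s'$ such that this holds for a.e. $(s,y)$, and put $\psi=\xi_1(s',\cdot)$, a real Borel function on $Y$. Multiplying by $e^{-s}$ and using (10),
$$e^{-s}\psi(\sigma_sy)=\xi(y)+q_y(s)\qquad\text{for a.e. }(s,y).\tag{13}$$
When the integral (9) converges, $\psi=\xi=\int_0^\infty e^{-v}H(\sigma_vy)\,dv$ solves (13); this is the correction of Section 6. Now we use that it diverges.

**Step 4: contradiction.** By Fubini there are $s_n\to\infty$ such that, for each $n$, (13) with $s=s_n$ holds for a.e. $y$. Since $\sigma$ preserves $\nu$,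
$$\nu\big(\{y:\ e^{-s_n}|\psi(\sigma_{s_n}y)|>1\}\big)=\nu\big(\{|\psi|>e^{s_n}\}\big)\longrightarrow0 .$$
So by (13), $\nu(\{y:\ \xi(y)+q_y(s_n)\ge-1\})\to1$. On the other hand, for every $y$, $q_y(s_n)\to-\infty$ by (9) and (10). So each $y$ with $\xi(y)$ finite, hence a.e. $y$, lies in only finitely many of these sets, and by dominated convergence their measures tend to $0$. This is a contradiction, so no projective unitary representation of Möb is associated with $T$.

By Section 9, $T$ is similar to a unitary operator and $\|T^{\pm1}\|\le\sqrt{1+\varepsilon}$; it is homogeneous by Proposition 5 and atomic by Proposition 7. This proves Theorem 1: not all atomic homogeneous operators possess an associated projective unitary representation of Möb. $\blacksquare$
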